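
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem{example}[theorem]{Example}
\newtheorem*{question}{Question}
\numberwithin{equation}{section}

\title{Higher Ekedahl invariants do not obstruct the Noether problem}


\begin{abstract}
Let $F$ be an algebraically closed field of characteristic zero. The Ekedahl invariants $e_i(G)$ of a finite group $G$ are cohomological invariants of the class of the classifying stack $BG$ in the Kontsevich value ring. The invariant $e_2(G)$ is given by the Bogomolov multiplier, and if it is nonzero then the Noether problem for $G$ over $F$ has a negative answer. It has been asked whether the same holds for $e_i(G)$ with $i>2$. We show that it does not: there are finite groups $G$ for which $F(x_g:g\in G)^G$ is purely transcendental over $F$ while $e_4(G)\neq0$. We also treat the other indices: the implication fails for every even $i\ge4$, and for all odd $i$ beyond the first positive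 odd index, if there is one, in which some finite group has a nonzero invariant. The groups are semidirect products $D\rtimes S_N$ with $D$ abelian, and the proof rests on a formula for the class of $B(D\rtimes S)$ when $D$ is the kernel of an isogeny of permutation tori.
\end{abstract}

\section{Introduction}

\subsection*{The question}
Let $F$ be an algebraically closed field of characteristic zero and $G$ a finite group. The \emph{Noether problem} for $G$ over $F$ asks whether the field $F(x_g:g\in G)^G$ is rational, that is, purely transcendental, over $F$; here $G$ acts by $h\cdot x_g=x_{hg}$. Equivalently, it asks whether the quotient $V/G$ is a rational variety, where $V$ is the regular representation.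

A different way to measure how complicated the quotients $V/G$ are is to take their classes in a Grothendieck ring. Let $K_0(\mathrm{Var}_F)$ be the Grothendieck group of $F$-varieties, $\mathbb L$ the class of the affine line, and $\widehat K_0=\widehat K_0(\mathrm{Var}_F)$ the \emph{Kontsevich value ring}, the completion of $K_0(\mathrm{Var}_F)[\mathbb L^{-1}]$ with respect to the dimension filtration. The classifying stack $BG$ has a class $\{BG\}\in\widehat K_0$. If $V$ is a faithful representation of dimension $n$, then $\mathbb L^{-mn}\{V^m/G\}$ converges to $\{BG\}$ as $m\to\infty$ (Lemma~\ref{lem:concrete}). Let $L(\mathrm{Ab})$ be the group generated by the isomorphism classes $\{A\}$ of finitely generated abelian groups, with the relations $\{A\oplus B\}=\{A\}+\{B\}$. For every integer $k$ Ekedahl defined a cohomological map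
\[
H^k:\widehat K_0\to L(\mathrm{Ab}),\qquad H^k(\{P\}\mathbb L^{-m})=\{H^{k+2m}(P;\mathbb Z)\}\quad\text{for $P$ smooth and proper, $m\in\mathbb Z$.}
\]
The \emph{Ekedahl invariants} of $G$ are $e_i(G)=H^{-i}(\{BG\})$. We use the following known facts \cite{Martino}:
\begin{itemize}
\item $e_0(G)=\{\mathbb Z\}$ and $e_1(G)=0$;
\item $e_2(G)=\{B_0(G)^\vee\}$, where $A^\vee=\mathrm{Hom}(A,\mathbb Q/\mathbb Z)$ and
\[
B_0(G)=\ker\Big(H^2(G,\mathbb Q/\mathbb Z)\to\prod_{A\le G,\ A\text{ abelian}}H^2(A,\mathbb Q/\mathbb Z)\Big)
\]
is the Bogomolov multiplier, a finite abelian group;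
\item for $i>0$, $e_i(G)$ is a sum, with signs, of classes of finite abelian groups;
\item there are groups with $B_0(G)\ne0$: examples of Saltman of order $p^9$, of Bogomolov of order $p^6$, and groups of order $p^5$.
\end{itemize}
If $B_0(G)\ne0$, then the Noether problem for $G$ has a negative answer. So $e_2(G)\neq 0$ obstructs rationality. Martino \cite{Martino} asks whether this continues.

\begin{question}
Does $e_i(G)\neq0$ for some $i>2$ imply that $F(x_g:g\in G)^G$ is not rational over $F$?
\end{question}

\subsection*{The answer}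
The answer is no.

\begin{theorem}\label{thm:A}
Let $H$ be a finite group with $B_0(H)\neq0$ and let $\varepsilon\in\{1,-1\}$. There is a finite group $G$, constructed in Section~\ref{sec:A} and of the form $G=D\rtimes S_N$ with $D$ abelian and $N=|H|+5$, such that $F(x_g:g\in G)^G$ is purely transcendental over $F$ and
\[
e_2(G)=e_3(G)=0,\qquad e_4(G)=\varepsilon\,|H|\,\{B_0(H)^\vee\}\neq0 .
\]
\end{theorem}

In particular $\{BG\}\neq\{*\}$ is possible although $F(x_g:g\in G)^G$ is rational.

\begin{theorem}\label{thm:C}
\begin{enumerate}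
\item[\textup{(1)}] For every $J\ge2$ there is a finite group $G$ with $F(x_g:g\in G)^G$ rational and $e_{2j}(G)\neq0$ for all $2\le j\le J$. Hence for every even $i\ge4$ the implication ``$e_i(G)\ne0\Rightarrow$ negative answer to the Noether problem'' is false.
\item[\textup{(2)}] Suppose that some finite group has a nonzero $e_i$ with $i>0$ odd, and let $\ell$ be the least such odd $i$. For every odd $i\ge\ell+2$ there is a finite group $G$ with $F(x_g:g\in G)^G$ rational and $e_i(G)\neq0$.
\end{enumerate}
\end{theorem}

So the implication fails for every even $i\ge4$. For odd $i>0$ it is vacuous if no odd invariant is ever nonzero or if $i<\ell$, and it is false if $i\geq\ell+2$. Only $i=\ell$, if $\ell$ exists, is not decided here.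

\subsection*{The idea}
The map $H^{-2}$ sees $\{BG\}$ only modulo classes of dimension $\le-1$, up to multiples of $\{\mathbb Z\}$. That part of $\{BG\}$ depends only on the birational type of $V/G$. This is why $e_2$ obstructs rationality (Proposition~\ref{prop:e2}). But $H^{-4}(\mathbb L^{-1}z)=H^{-2}(z)$, so $e_4$ also sees pieces of codimension one. If $\{BG\}$ contains a term $\mathbb L^{-1}\{BH\}$, then this term contributes $e_2(H)$ to $e_4(G)$, and rationality of $V/G$ does not control such terms.

To produce these terms, let a finite group $S$ permute two finite sets $X$ and $Y$ with $\mathbb Q[X]\cong\mathbb Q[Y]$. An $S$-equivariant isogeny $(F^*)^X\to(F^*)^Y$ with kernel $D$ shows that $(F^*)^X/(D\rtimes S)=(F^*)^Y/S$. Thus the open strata of $F^X/(D\rtimes S)$ and $F^Y/S$ agree, so these two quotients are birational. If $S=S_N$ acts faithfully on $X$ and the isogeny is suitably chosen, this makes the Noether problem for $D\rtimes S_N$ solvable. The boundary strata need not agree. Comparing them yields, to first order,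
\[
\{B(D\rtimes S)\}\equiv\{BS\}+\mathbb L^{-1}\Big(\sum_{x\in X/S}\{BS_x\}-\sum_{y\in Y/S}\{BS_y\}\Big)
\]
(Proposition~\ref{prop:first}). Finally, a multiple of the trivial character of $H$ is an integral combination of characters induced from cyclic subgroups, and this provides sets $X,Y$ for which $H$ is, up to conjugation, the only noncyclic stabilizer. These three ingredients prove Theorem~\ref{thm:A}. For Theorem~\ref{thm:C} we need the formula to all orders; this is Theorem~\ref{thm:B}.

\section{The cohomological maps and the dimension filtration}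

For $d\in\mathbb Z$ let $\mathrm{Fil}_d\subset\widehat K_0$ be the closure of the subgroup generated by the $\{Z\}\mathbb L^{-m}$ with $\dim Z-m\le d$. These groups form a basis of neighborhoods of $0$, and $\mathrm{Fil}_a\mathrm{Fil}_b\subset\mathrm{Fil}_{a+b}$. In particular $\mathbb L^{-m}\mathrm{Fil}_d=\mathrm{Fil}_{d-m}$. By construction $H^k$ is additive and continuous for the discrete topology on $L(\mathrm{Ab})$, so it kills $\mathrm{Fil}_e$ for $e\ll0$. About the groups $H^j(P;\mathbb Z)$ for $P$ smooth, projective and connected we use only that they vanish unless $0\le j\le 2\dim P$, and that $H^{2\dim P}(P;\mathbb Z)\cong\mathbb Z$. In particular $H^{-i}(1)=\{H^{-i}(\mathrm{pt};\mathbb Z)\}=0$ for $i>0$.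

\begin{lemma}\label{lem:fil}
\begin{enumerate}
\item[\textup{(a)}] $\mathrm{Fil}_d$ is the closure of the group generated by the $\{P\}\mathbb L^{-m}$ with $P$ smooth, projective, connected and $\dim P-m\le d$.
\item[\textup{(b)}] $H^k(\mathbb L^{-m}z)=H^{k+2m}(z)$ for all $z\in\widehat K_0$ and all integers $k,m$.
\item[\textup{(c)}] $H^k(\mathrm{Fil}_d)=0$ if $k>2d$, and $H^{2d}(\mathrm{Fil}_d)\subset\mathbb Z\{\mathbb Z\}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) It suffices to write the class of a variety $Z$ of dimension $r$ as an integral combination of classes of smooth projective connected varieties of dimension $\le r$. We use induction on $r$. The variety $Z$ has a dense open subset, with complement of dimension $<r$, whose connected components $U_i$ are smooth and affine. By Hironaka's theorem $U_i$ is open and dense in a smooth projective connected variety $P_i$, and $\{U_i\}=\{P_i\}-\{P_i\setminus U_i\}$ with $\dim(P_i\setminus U_i)<\dim P_i\le r$. Induction applies to all the complements.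

(b) Both sides are additive in $z$ and agree for $z=\{P\}\mathbb L^{-m'}$, with $P$ smooth and projective. By (a) these elements generate a dense subgroup, so $z=z_0+z_1$ with $z_0$ in this subgroup and $z_1\in\mathrm{Fil}_e$ for $e$ as negative as we like. For $e\ll0$ both sides vanish at $z_1$.

(c) Let $P$ be smooth, projective and connected with $\dim P-m\le d$. Then $H^k(\{P\}\mathbb L^{-m})=\{H^{k+2m}(P;\mathbb Z)\}$. If $k>2d$, then $k+2m>2\dim P$ and this is $0$. If $k=2d$, then $k+2m\ge2\dim P$ and it is $0$ or, in case of equality, $\{\mathbb Z\}$. Passing to the closure changes nothing, because $H^k$ kills $\mathrm{Fil}_e$ for $e\ll0$.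
\end{proof}

By the structure theorem, $L(\mathrm{Ab})$ is free abelian on $\{\mathbb Z\}$ and the $\{\mathbb Z/q\}$ with $q>1$ a prime power. Let $L_{\mathrm{fin}}$ be the span of the $\{\mathbb Z/q\}$, and let $t:L(\mathrm{Ab})\to L_{\mathrm{fin}}$ be the projection that kills $\{\mathbb Z\}$. For $i>0$ we have $e_i(G)\in L_{\mathrm{fin}}$, so $t(e_i(G))=e_i(G)$. If $A\neq0$ is a finite abelian group, then $\{A\}$ is a nonzero combination of basis elements with nonnegative coefficients. So no cancellation can occur in a sum of such classes.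

\section{Equivariant classes}\label{sec:equiv}

\subsection*{Definition and rules}
Let a finite group $\Gamma$ act on a quasi-projective variety $Z$. Choose an embedding $\Gamma\subset GL_a$, put $Z\times^\Gamma GL_a=(Z\times GL_a)/\Gamma$, where $\Gamma$ acts freely and diagonally, and define
\[
[Z]_\Gamma=\{Z\times^\Gamma GL_a\}\cdot\{GL_a\}^{-1}\in\widehat K_0 .
\]
The class $\{GL_a\}=\mathbb L^{a^2}\prod_{i=1}^a(1-\mathbb L^{-i})$ is invertible, with inverse in $\mathrm{Fil}_{-a^2}$. The element $[Z]_\Gamma$ is the standard class of the stack $[Z/\Gamma]=[(Z\times^\Gamma GL_a)/GL_a]$, and $[\mathrm{pt}]_\Gamma=\{B\Gamma\}$. By Hilbert 90 (descent for vector bundles), $GL_a$-torsors and vector bundles that are locally trivial for the \'etale topology are locally trivial for the Zariski topology. Hence the class of the total space is the class of the base times the class of the fiber. The following rules hold.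

\begin{itemize}
\item[(P1)] $[\cdot]_\Gamma$ is additive for decompositions into $\Gamma$-stable closed and open parts. Also $[Z]_\Gamma\in\mathrm{Fil}_{\dim Z}$, because $\dim(Z\times^\Gamma GL_a)=\dim Z+a^2$.
\item[(P2)] If $W$ is a linear representation of $\Gamma$, then $[Z\times W]_\Gamma=\mathbb L^{\dim W}[Z]_\Gamma$. Indeed, $\Gamma$ acts freely on $Z\times GL_a$, so $(Z\times W)\times^\Gamma GL_a\to Z\times^\Gamma GL_a$ is a vector bundle.
\item[(P3)] If a normal subgroup $M\lhd\Gamma$ acts freely on $Z$, then $[Z]_\Gamma=[Z/M]_{\Gamma/M}$.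
\item[(P4)] If $\Delta\le\Gamma$ and $Z'$ is a $\Delta$-variety, then $[\Gamma\times^\Delta Z']_\Gamma=[Z']_\Delta$, because $(\Gamma\times^\Delta Z')\times^\Gamma GL_a=Z'\times^\Delta GL_a$. In particular $[\Gamma/\Delta]_\Gamma=\{B\Delta\}$. It follows that if $Z$ is a finite disjoint union of closed subsets $Z_j$ permuted by $\Gamma$, then $[Z]_\Gamma=\sum_j[Z_j]_{\Gamma_j}$, where $j$ runs through representatives of the orbits and $\Gamma_j$ is the stabilizer of $Z_j$ as a set.
\item[(P5)] If $\Gamma$ acts trivially on $Z$, then $[Z]_\Gamma=\{Z\}\{B\Gamma\}$, because $Z\times^\Gamma GL_a=Z\times(GL_a/\Gamma)$.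
\end{itemize}

\begin{proof}[Proof of \textup{(P3)}]
Choose $\Gamma\subset GL_a$ and $\Gamma/M\subset GL_b$, and let $\Gamma$ act on $GL_b$ through $\Gamma/M$. Put $W=(Z\times GL_a\times GL_b)/\Gamma$. Since $\Gamma$ acts freely on $Z\times GL_a$, $W$ is a $GL_b$-torsor over $Z\times^\Gamma GL_a$. Also $\Gamma$ acts freely on $Z\times GL_b$: an element fixing a point has trivial image in $\Gamma/M\subset GL_b$, hence lies in $M$, hence is $1$ because $M$ acts freely on $Z$. So $W$ is a $GL_a$-torsor over $(Z\times GL_b)/\Gamma=(Z/M)\times^{\Gamma/M}GL_b$. Therefore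
\[
\{Z\times^\Gamma GL_a\}\{GL_b\}=\{W\}=\{(Z/M)\times^{\Gamma/M}GL_b\}\{GL_a\}. \qedhere
\]
\end{proof}

The case $M=1$ of this computation shows that $[Z]_\Gamma$ does not depend on the embedding $\Gamma\subset GL_a$. The case $M=\Gamma$ says that $[Z]_\Gamma=\{Z/\Gamma\}$ for free actions.

\subsection*{Quotients of representations}

\begin{lemma}\label{lem:concrete}
Let $V$ be a faithful representation of $\Gamma$ of dimension $n$, and let $m\ge1$. Then $\{B\Gamma\}\equiv\mathbb L^{-mn}\{V^m/\Gamma\}$ modulo $\mathrm{Fil}_{-m}$. In particular $e_i(\Gamma)=H^{2mn-i}(\{V^m/\Gamma\})$ if $2m>i$.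
\end{lemma}

\begin{proof}
Let $U\subset V^m$ be the locus where $\Gamma$ acts freely. Its complement $\bigcup_{g\ne1}(V^g)^m$ has dimension at most $mn-m$, since $V^g\ne V$ for $g\neq1$. By (P2), (P1) and (P3),
\[
\mathbb L^{mn}\{B\Gamma\}=[V^m]_\Gamma\equiv[U]_\Gamma=\{U/\Gamma\}\equiv\{V^m/\Gamma\}\pmod{\mathrm{Fil}_{mn-m}} .
\]
Multiply by $\mathbb L^{-mn}$ for the first claim. For the second, apply $H^{-i}$ to the first: it kills $\mathrm{Fil}_{-m}$ by Lemma~\ref{lem:fil}(c), because $-i>-2m$, and $H^{-i}(\mathbb L^{-mn}z)=H^{2mn-i}(z)$ by Lemma~\ref{lem:fil}(b).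
\end{proof}

So if $\{V^m/\Gamma\}=\{P\}+\sum_jn_j\{P_j\}$ with $P$ a smooth proper resolution of $V^m/\Gamma$ and $P_j$ smooth and proper, then $e_i(\Gamma)=\{H^{2mn-i}(P;\mathbb Z)\}+\sum_jn_j\{H^{2mn-i}(P_j;\mathbb Z)\}$ for $2m>i$. This is the concrete description of the invariants.

The same lemma explains the role of the index $2$.

\begin{proposition}\label{prop:e2}
If $F(x_g:g\in\Gamma)^\Gamma$ is rational over $F$, then $\{B\Gamma\}\equiv1$ modulo $\mathrm{Fil}_{-1}$ and $e_2(\Gamma)=0$.
\end{proposition}

\begin{proof}
Let $V$ be the regular representation and $n=|\Gamma|$. A dense open subset of $V/\Gamma$ is isomorphic to a dense open subset of $\mathbb A^n$, so $\{V/\Gamma\}\equiv\mathbb L^n$ modulo $\mathrm{Fil}_{n-1}$. Lemma~\ref{lem:concrete} with $m=1$ gives the first claim. By Lemma~\ref{lem:fil}(c) and $H^{-2}(1)=0$, it follows that $e_2(\Gamma)=H^{-2}(\{B\Gamma\})\in\mathbb Z\{\mathbb Z\}\cap L_{\mathrm{fin}}=0$.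
\end{proof}

For $i\ge3$, Lemma~\ref{lem:fil}(c) says nothing about $H^{-i}$ on $\mathrm{Fil}_{-1}$, and this proof breaks down. We shall see that for every even $i\ge4$ the conclusion $e_i(\Gamma)=0$ fails as well.

\subsection*{Abelian and symmetric groups}

\begin{lemma}\label{lem:BS}
\begin{enumerate}
\item[\textup{(a)}] $\{BA\}=1$ for every finite abelian group $A$.
\item[\textup{(b)}] $\{BS_N\}\equiv1$ modulo $\mathrm{Fil}_{-2}$ for $N\ge2$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For $A=1$ this is clear. Otherwise write $A=C\times A'$ with $C\neq1$ cyclic, and let $A$ act on $F$ through a faithful character of $C$. By (P2) and (P1), $\mathbb L\{BA\}=[F]_A=[F^*]_A+\{BA\}$. The group $C$ acts freely on $F^*$ with quotient $F^*/C\cong F^*$, on which $A'$ acts trivially. So (P3) and (P5) give $[F^*]_A=(\mathbb L-1)\{BA'\}$. Since $\mathbb L-1=\mathbb L(1-\mathbb L^{-1})$ is invertible, $\{BA\}=\{BA'\}$, and we conclude by induction on $|A|$.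

(b) Let $S=S_N$ permute the coordinates of $F^N$. Let $U$ be the set of points with distinct coordinates, and $U_1$ the set where exactly one pair of coordinates coincides and the other coordinates are distinct from each other and from the repeated value. The rest of $F^N$ has dimension $\le N-2$. Let $U_1'\subset U_1$ be the part with $x_1=x_2$. Then $U_1$ is the disjoint union of the translates of $U_1'$, each of which is closed in $U_1$, and the stabilizer of $U_1'$ is $S_2\times S_{N-2}$. Here $S_{N-2}$ acts freely and $S_2$ acts trivially. By (P4), (P3), (P5) and $\{BS_2\}=1$,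
\[
[U_1]_S=[U_1']_{S_2\times S_{N-2}}=[U_1'/S_{N-2}]_{S_2}=\{U_1'/S_{N-2}\}\{BS_2\}=\{U_1/S\}.
\]
Also $[U]_S=\{U/S\}$. Hence $\mathbb L^N\{BS\}=[F^N]_S\equiv\{U/S\}+\{U_1/S\}$ modulo $\mathrm{Fil}_{N-2}$. In characteristic $0$ the quotients of $S$-stable locally closed subsets of $F^N$ are locally closed in $F^N/S\cong\mathbb A^N$. Therefore the right side is $\equiv\{\mathbb A^N\}=\mathbb L^N$ modulo $\mathrm{Fil}_{N-2}$.
\end{proof}

\section{Isogenies of permutation tori: the first-order formula}\label{sec:first}

For a finite set $X$ let $T_X=(F^*)^X\subset F^X$ be the open subset where all coordinates are nonzero. If a finite group $S$ acts on $X$, then it acts on $F^X$ by permuting the basis vectors $e_x$, and $T_X=\mathrm{Hom}(\mathbb Z[X],F^*)$ as a torus with $S$-action.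

\begin{definition}\label{def:G}
Let $X,Y$ be finite $S$-sets with $\mathbb Q[X]\cong\mathbb Q[Y]$, and let $f:\mathbb Z[Y]\to\mathbb Z[X]$ be an injective $S$-map. Put $n=|X|=|Y|$,
\[
D=\mathrm{Hom}(\operatorname{coker}f,F^*)\subset T_X,\qquad G=D\rtimes S .
\]
The group $G$ acts on $F^X$: $D$ acts by coordinatewise multiplication and $S$ by permutations.
\end{definition}

An injective $f$ always exists: multiply an isomorphism $\mathbb Q[Y]\to\mathbb Q[X]$ by a suitable nonzero integer. Its cokernel is finite because $\mathbb Z[X]$ and $\mathbb Z[Y]$ have the same rank. Applying $\mathrm{Hom}(\cdot,F^*)$, where $F^*$ is divisible, we get an $S$-equivariant surjection $T_X\to T_Y$ with finite kernel $D$. Since $F$ has characteristic $0$, it identifies $T_X/D$ with $T_Y$. The group $\mathrm{Hom}(D,F^*)$ of characters of $D$ is $\operatorname{coker}f$; the coordinate $x\in X$, restricted to $D$, is the image of $x$ in $\operatorname{coker}f$.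

Let $\pi:G\to S$ be the projection. For $S'\le S$ put $G'=\pi^{-1}(S')=D\rtimes S'$, and let $Z$ be a quasi-projective $S'$-variety, on which $G'$ acts via $\pi$. Then $D$ acts freely on $T_X\times Z$ with quotient $T_Y\times Z$, so by (P3)
\begin{equation}\label{eq:compare}
[T_X\times Z]_{G'}=[T_Y\times Z]_{S'} .
\end{equation}
This comparison of open strata is the source of everything that follows. Filling in the coordinate hyperplanes on both sides turns it into a relation between $\{BG\}$ and $\{BS\}$.

\begin{proposition}\label{prop:first}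
In the situation of Definition~\textup{\ref{def:G}},
\begin{align}
\{BG\}&\equiv\{BS\}\pmod{\mathrm{Fil}_{-1}},\label{eq:zeroth}\\
\{BG\}&\equiv\{BS\}+\mathbb L^{-1}\Big(\sum_{x\in X/S}\{BS_x\}-\sum_{y\in Y/S}\{BS_y\}\Big)\pmod{\mathrm{Fil}_{-2}}.\label{eq:first}
\end{align}
\end{proposition}

\begin{proof}
The complement of $T_X$ in $F^X$ has dimension at most $n-1$, and likewise for $Y$. By (P2), (P1) and \eqref{eq:compare},
\[
\mathbb L^n\{BG\}=[F^X]_G\equiv[T_X]_G=[T_Y]_S\equiv[F^Y]_S=\mathbb L^n\{BS\}\pmod{\mathrm{Fil}_{n-1}},
\]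
which is \eqref{eq:zeroth}.

For \eqref{eq:first} we also take into account the strata of codimension one. The set of points of $F^X$ with exactly one vanishing coordinate is the disjoint union of its closed subsets $T_{X\setminus\{x\}}\subset F^{X\setminus\{x\}}\subset F^X$, $x\in X$. These are permuted by $G$, and the stabilizer of $T_{X\setminus\{x\}}$ is $G_x=D\rtimes S_x$. The remaining points outside $T_X$ form a set of dimension $\le n-2$. Hence (P4) gives
\[
\mathbb L^n\{BG\}=[F^X]_G\equiv[T_X]_G+\sum_{x\in X/S}[T_{X\setminus\{x\}}]_{G_x}\pmod{\mathrm{Fil}_{n-2}} .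
\]
Since $F^{X\setminus\{x\}}$ is a representation of $G_x$ and $F^{X\setminus\{x\}}\setminus T_{X\setminus\{x\}}$ has dimension $\le n-2$, we have $[T_{X\setminus\{x\}}]_{G_x}\equiv\mathbb L^{n-1}\{BG_x\}$ modulo $\mathrm{Fil}_{n-2}$. The group $G_x=D\rtimes S_x$ is the group attached to the same $X,Y,f$, viewed as $S_x$-sets and an $S_x$-map. So \eqref{eq:zeroth} gives $\{BG_x\}\equiv\{BS_x\}$ modulo $\mathrm{Fil}_{-1}$, and
\[
\mathbb L^n\{BG\}\equiv[T_X]_G+\mathbb L^{n-1}\sum_{x\in X/S}\{BS_x\}\pmod{\mathrm{Fil}_{n-2}} .
\]
The same stratification of $F^Y$ under $S$ gives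
\[
\mathbb L^n\{BS\}\equiv[T_Y]_S+\mathbb L^{n-1}\sum_{y\in Y/S}\{BS_y\}\pmod{\mathrm{Fil}_{n-2}} .
\]
Subtract, use $[T_X]_G=[T_Y]_S$, and multiply by $\mathbb L^{-n}$.
\end{proof}

\begin{example}\label{ex:klein}
If $X\cong Y$, the correction term in \eqref{eq:first} vanishes. If $S$ is cyclic, $\mathbb Q[X]\cong\mathbb Q[Y]$ forces $X\cong Y$: every subgroup of $S$ is generated by one element, so the permutation character determines the number of points fixed by each subgroup, and hence the number of orbits with each stabilizer. The smallest group with a nontrivial relation is $S=C_2\times C_2$. Let $X$ be the disjoint union of $S$ and two fixed points, and let $Y$ be the disjoint union of the three sets $S/C$ with $|C|=2$. Both permutation characters take the value $6$ at $1$ and $2$ at every other element, so $\mathbb Q[X]\cong\mathbb Q[Y]$ while $X\not\cong Y$. The correction term is $\mathbb L^{-1}(1+2\{BS\}-3)$, which is $0$ by Lemma~\ref{lem:BS}(a). To see an effect we need a relation among permutation characters in which some stabilizer $H$ has $\{BH\}\neq1$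 and is not canceled by the others.
\end{example}

\section{Rationality}\label{sec:rat}

We now give conditions under which the Noether problem for $G=D\rtimes S_N$ has a positive answer. The idea is to realize $F^X$ inside the regular representation, so that the invariant field of the latter is purely transcendental over $F(F^X)^G=F(F^Y)^{S_N}$.

\begin{lemma}[no-name lemma]\label{lem:noname}
Let $W$ be a faithful and $W'$ an arbitrary representation of a finite group $\Gamma$. Then $F(W\oplus W')^\Gamma=F(W)^\Gamma(t_1,\dots,t_{\dim W'})$ is purely transcendental over $F(W)^\Gamma$.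
\end{lemma}

\begin{proof}
The extension $F(W)/F(W)^\Gamma$ is Galois with group $\Gamma$. By Hilbert 90 the semilinear $\Gamma$-space $F(W)\otimes W'^*$ has a basis $t_1,\dots,t_{\dim W'}$ over $F(W)$ consisting of invariants. Then $F(W\oplus W')=F(W)(t_1,\dots,t_{\dim W'})$ with the $t_i$ algebraically independent over $F(W)$. Since $\Gamma$ fixes the $t_i$, the field of invariants is $F(W)^\Gamma(t_1,\dots,t_{\dim W'})$.
\end{proof}

\begin{lemma}\label{lem:rat}
In Definition~\textup{\ref{def:G}} let $S=S_N$ with $N\ge3$, let $S$ act faithfully on $X\neq\emptyset$, and assume that $f(\mathbb Z[Y])\subset k\,\mathbb Z[X]$ for some $k\ge2$. Then $F(x_g:g\in G)^G$ is rational over $F$.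
\end{lemma}

\begin{proof}
\emph{Faithfulness.} If $ds$ with $d\in D$, $s\in S$ acts trivially on $F^X$, then $s$ fixes every $x\in X$, so $s=1$ and then $d=1$. Thus $F^X$ is a faithful representation of $G$. Moreover $S$ acts faithfully on $Y$: an element acting trivially on $Y$ has character value $n$ on $\mathbb Q[Y]\cong\mathbb Q[X]$, so it fixes all $n$ points of $X$.

\emph{$F^X$ is a summand of the regular representation.} The group $D$ acts on the line $Fe_x$ by the character $\chi_x$ given by the image of $x$ in $\operatorname{coker}f$. For $x\ne x'$ we have $x-x'\notin k\,\mathbb Z[X]\supset f(\mathbb Z[Y])$, so $\chi_x\neq\chi_{x'}$. Hence $|D|\ge n$, and $F^X$ is multiplicity free over $D$, so also over $G$. Every multiplicity free representation is a direct summand of the regular representation $V_{\mathrm{reg}}$.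

\emph{Reduction to $S_N$.} By the no-name lemma, with $r=|G|-n$,
\[
F(V_{\mathrm{reg}})^G=F(F^X)^G(t_1,\dots,t_r),\qquad F(F^X)^G=\big(F(T_X)^D\big)^S=F(T_Y)^S=F(F^Y)^S .
\]
Here $r=|D|\,N!-n\ge n(N!-1)\ge N!-1\ge N$, because $|D|\ge n\geq 1$ and $N\ge3$.

\emph{Conclusion.} Let $S_N$ permute the coordinates of $F^N$. Both $F^Y$ and $F^N$ are faithful, so the no-name lemma, applied twice, gives
\[
F(F^Y)^S(t_1,\dots,t_N)\cong F(F^Y\oplus F^N)^S\cong F(F^N)^{S}(t_1',\dots,t_n')=F(\sigma_1,\dots,\sigma_N,t_1',\dots,t_n'),
\]
where the $\sigma_i$ are the elementary symmetric functions. Adjoining the remaining $r-N$ variables shows that $F(V_{\mathrm{reg}})^G$ is rational over $F$.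
\end{proof}

The condition $f(\mathbb Z[Y])\subset k\,\mathbb Z[X]$ can always be achieved by replacing $f$ by $kf$, which only enlarges $D$. Without it $F^X$ need not be a summand of $V_{\mathrm{reg}}$. The no-name lemma for $V_{\mathrm{reg}}\oplus F^X$ would then still show that $F(V_{\mathrm{reg}})^G$ becomes rational after adjoining $n$ variables.

\section{Permutation characters and the proof of Theorem \ref{thm:A}}\label{sec:A}

It remains to find a relation among permutation characters as required at the end of Example~\ref{ex:klein}. The following lemma writes $|H|$ times the trivial character of $H$ in terms of cyclic subgroups.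

\begin{lemma}\label{lem:perm}
For every finite group $H$ there are integers $n_C$, indexed by the cyclic subgroups $C\le H$, with
\begin{equation}\label{eq:perm}
|H|\cdot1_H=\sum_{C\le H\text{ cyclic}}n_C\,\mathrm{Ind}_C^H1_C .
\end{equation}
\end{lemma}

\begin{proof}
For a cyclic group $C$ let $\theta_C(c)=|C|$ if $c$ generates $C$, and $\theta_C(c)=0$ otherwise. For $h\in H$,
\[
(\mathrm{Ind}_C^H\theta_C)(h)=\frac1{|C|}\sum_{g\in H,\ ghg^{-1}\in C}\theta_C(ghg^{-1})=\#\{g\in H:\langle ghg^{-1}\rangle=C\}.
\]
For fixed $h$, each $g\in H$ is counted for exactly one $C$, so $|H|\cdot1_H=\sum_C\mathrm{Ind}_C^H\theta_C$. For a cyclic group $C$ in place of $H$ this reads $\theta_C=|C|\,1_C-\sum_{B<C}\mathrm{Ind}_B^C\theta_B$. By induction on $|C|$, $\theta_C$ is an integral combination of characters $\mathrm{Ind}_B^C1_B$ with $B\le C$. Substitute this into the formula for $|H|\cdot1_H$.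
\end{proof}

\subsection*{The construction}
Let $H$ be any finite group. Put $N=|H|+5$ and $S=S_N$, and embed $H\subset S_{|H|}\subset S$ by its regular action. With $n_C$ as in \eqref{eq:perm} let
\begin{equation}\label{eq:XY}
X=|H|\cdot S/H\ \sqcup\bigsqcup_{n_C<0}(-n_C)\cdot S/C,\qquad Y=\bigsqcup_{n_C>0}n_C\cdot S/C ,
\end{equation}
where $a\cdot M$ denotes the disjoint union of $a$ copies of $M$. Inducing \eqref{eq:perm} from $H$ to $S$ shows that $\mathbb Q[X]$ and $\mathbb Q[Y]$ have the same character, so $\mathbb Q[X]\cong\mathbb Q[Y]$.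

The kernel of the action of $S$ on $S/H$ is a normal subgroup of $S_N$ contained in $H$. Its order is at most $|H|<N!/2$, and $N\ge6$, so it is trivial. Hence $S$ acts faithfully on $X$, and also on $Y$ because the characters agree. Neither set is empty. Choose an injective $S$-map $f:\mathbb Z[Y]\to\mathbb Z[X]$ with image in $2\,\mathbb Z[X]$, and let $G=D\rtimes S$ be the group of Definition~\ref{def:G}. By Lemma~\ref{lem:rat}, $F(x_g:g\in G)^G$ is rational over $F$.

The symmetric group serves three purposes here: it contains $H$ in such a way that no nontrivial normal subgroup of $S$ lies in $H$; its field of invariants on $F^N$ is rational; and $\{BS\}\equiv1$ modulo $\mathrm{Fil}_{-2}$, so that it does not disturb $e_4$.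

\begin{proof}[Proof of Theorem~\textup{\ref{thm:A}}]
Let $B_0(H)\ne0$ and first let $\varepsilon=1$. Take the group $G$ just constructed. The sets \eqref{eq:XY} and Lemma~\ref{lem:BS}(b) turn \eqref{eq:first} into
\begin{equation}\label{eq:BGA}
\{BG\}\equiv1+\mathbb L^{-1}\Big(|H|\{BH\}-\sum_Cn_C\{BC\}\Big)\pmod{\mathrm{Fil}_{-2}} .
\end{equation}
Recall from Lemma~\ref{lem:fil} that $H^{-i}(\mathbb L^{-1}\{BK\})=H^{2-i}(\{BK\})=e_{i-2}(K)$, that $H^{-4}(\mathrm{Fil}_{-2})\subset\mathbb Z\{\mathbb Z\}$, and that $H^{-3}(\mathrm{Fil}_{-2})=0$.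

Apply $H^{-4}$ and then $t$ to \eqref{eq:BGA}. Since $H^{-4}(1)=0$, and $e_2(C)=H^{-2}(1)=0$ for $C$ cyclic by Lemma~\ref{lem:BS}(a),
\[
e_4(G)=t(e_4(G))=|H|\,e_2(H)-\sum_Cn_C\,e_2(C)=|H|\,\{B_0(H)^\vee\}.
\]
This is nonzero because $L(\mathrm{Ab})$ is free and $\{B_0(H)^\vee\}\ne0$. Applying $H^{-3}$ instead, and using $H^{-3}(1)=0$, gives $e_3(G)=|H|\,e_1(H)-\sum_Cn_C\,e_1(C)=0$. Finally $e_2(G)=0$ by Proposition~\ref{prop:e2}.

For $\varepsilon=-1$ interchange the roles of $X$ and $Y$, that is, start from an injective $S$-map $\mathbb Z[X]\to\mathbb Z[Y]$ with image in $2\,\mathbb Z[Y]$. Lemma~\ref{lem:rat} still applies because $S$ acts faithfully on $Y\ne\emptyset$. The correction term in \eqref{eq:BGA} changes sign, and the rest of the argument is the same.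
\end{proof}

Since groups $H$ with $B_0(H)\neq0$ exist, the answer to the Question is negative.

\section{The class of \texorpdfstring{$BG$}{BG} to all orders}\label{sec:B}

For Theorem~\ref{thm:C} we need the terms of $\{BG\}$ of order $\mathbb L^{-k}$ for all $k$. The proof of Proposition~\ref{prop:first} already used a recursion: the first-order term for $G$ required the zeroth-order term for the groups $G_x$. To control this recursion at all orders, note that the classes that arise are those of $B\pi^{-1}(K)$ with $K\le S$. They are the values of an additive map on the Burnside ring of $S$, and passing to stabilizers corresponds to induction in that ring. The decisive point is that the class of the open stratum $T_X$ is given by an element $\tau_X$ of the Burnside ring (with a variable adjoined) that depends only on the $S$-set $X$, and not on the group $G$ lying over $S$. So \eqref{eq:compare} becomes a relation between $\tau_X$, used for $G$, and $\tau_Y$, used for $S$, and this relation can be solved for $\{BG\}$.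

\subsection*{The maps \texorpdfstring{$\phi_Z^G$}{phi}}
Let $B(S)$ be the Burnside ring of $S$: as a group it is free on the classes $[S/K]$ of transitive $S$-sets, with the multiplication induced by the product of $S$-sets. For $S'\le S$ let $\mathrm{Ind}_{S'}^S:B(S')\to B(S)$ be the additive map $[Y']\mapsto[S\times^{S'}Y']$. Let $q$ be a variable, which will be specialized to $\mathbb L^{-1}$, and extend $\mathrm{Ind}_{S'}^S$ to Laurent series in $q$ coefficientwise.

Let $\pi:G\twoheadrightarrow S$ be a surjection of finite groups and $Z$ a quasi-projective $G$-variety. For finite $S$-sets $Y$ put $\phi_Z^G([Y])=[Y\times Z]_G$, where $G$ acts on $Y$ via $\pi$. This extends additively to $B(S)$, and then to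
\[
\phi_Z^G:B(S)[[q]][q^{-1}]\to\widehat K_0,\qquad\phi_Z^G\Big(\sum_kb_kq^k\Big)=\sum_k\mathbb L^{-k}\phi_Z^G(b_k).
\]
The series converge because $\phi_Z^G(B(S))\subset\mathrm{Fil}_{\dim Z}$. Directly from the definition, for $b\in B(S)[[q]][q^{-1}]$,
\begin{equation}\label{eq:mult}
\phi^G_{Y\times Z}(b)=\phi^G_Z(b[Y])\qquad\text{for every finite $S$-set $Y$.}
\end{equation}
For $S'\le S$, $G'=\pi^{-1}(S')$ and $b\in B(S')[[q]][q^{-1}]$ we have
\begin{equation}\label{eq:ind}
\phi_Z^{G'}(b)=\phi_Z^G(\mathrm{Ind}_{S'}^Sb).
\end{equation}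
By (P4) it suffices that, for every finite $S'$-set $Y'$, the map
\[
G\times^{G'}(Y'\times Z)\to(S\times^{S'}Y')\times Z,\qquad[g,(y,z)]\mapsto([\pi(g),y],gz),
\]
is a $G$-isomorphism. Its inverse sends $([\pi(g),y],z')$ to $[g,(y,g^{-1}z')]$. This is well defined: for $g'\in G'$ we have $[gg',(y,g'^{-1}g^{-1}z')]=[g,(\pi(g')y,g^{-1}z')]$, and elements of $\ker\pi$ lie in $G'$ and act trivially on $Y'$.

\subsection*{Representing permutation tori}
Let $X$ be a finite $S$-set. A linear action of $G$ on $F^X$ is \emph{monomial over $\pi$} if $g e_x\in F^*e_{\pi(g)x}$ for all $g\in G$ and $x\in X$. Such an action preserves $T_X$. We say that $\tau\in B(S)[q]$ \emph{represents} $X$ if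
\begin{equation}\label{eq:rep}
[T_X\times Z]_G=\phi_Z^G(q^{-|X|}\tau)
\end{equation}
for every surjection $\pi:G\twoheadrightarrow S$ of finite groups, every monomial action of $G$ on $F^X$ over $\pi$, and every quasi-projective $G$-variety $Z$.

\begin{lemma}\label{lem:tau}
\begin{enumerate}
\item[\textup{(a)}] Every finite $S$-set $X$ is represented by some $\tau_X$ with $\tau_X\equiv1-[X]q$ modulo $q^2$.
\item[\textup{(b)}] If $\tau$ and $\tau'$ represent $X$ and $X'$, then $\tau\tau'$ represents $X\sqcup X'$.
\end{enumerate}
\end{lemma}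

\begin{proof}
(a) We use induction on $n=|X|$, for all groups $S$ simultaneously, starting with $\tau_\emptyset=1$. Let $n\ge1$. For $J\subset X$ let $T_J\subset F^X$ be the set of points whose nonzero coordinates are exactly those in $J$. The set of points with exactly $k$ nonzero coordinates is locally closed, and it is the disjoint union of its closed subsets $T_J$ with $|J|=k$. The group $G$ permutes these through $\pi$. Let $S_J$ be the stabilizer of $J$ as a set and $G_J=\pi^{-1}(S_J)$; the action of $G_J$ on $F^J$ is monomial over $G_J\to S_J$. By (P2), (P1) and (P4),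
\[
\mathbb L^n[Z]_G=[F^X\times Z]_G=[T_X\times Z]_G+\sum_{k<n}\ \sum_{J\in\binom Xk/S}[T_J\times Z]_{G_J} ,
\]
where $\binom Xk$ is the set of subsets of $X$ with $k$ elements. For $k<n$ induction provides $\tau_J\in B(S_J)[q]$ representing the $S_J$-set $J$, and by \eqref{eq:ind}
\[
[T_J\times Z]_{G_J}=\phi_Z^{G_J}(q^{-k}\tau_J)=\phi_Z^G(q^{-k}\,\mathrm{Ind}_{S_J}^S\tau_J).
\]
Since $\mathbb L^n[Z]_G=\phi_Z^G(q^{-n})$, it follows that
\begin{equation}\label{eq:tau}
\tau_X=1-\sum_{k<n}q^{n-k}\sum_{J\in\binom Xk/S}\mathrm{Ind}_{S_J}^S\tau_J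
\end{equation}
satisfies \eqref{eq:rep}. It depends only on $S$ and $X$, not on $G$, on the action, or on $Z$, so it represents $X$. Its constant term is $1$. Its coefficient of $q$ comes from $k=n-1$, that is, from the sets $J=X\setminus\{x\}$ with $S_J=S_x$, and from the constant terms $1$ of the $\tau_J$. It equals $-\sum_{x\in X/S}[S/S_x]=-[X]$.

(b) A monomial action on $F^{X\sqcup X'}=F^X\oplus F^{X'}$ is monomial on each summand. Write $q^{-|X|}\tau=\sum_kb_kq^k$. Since $\tau$ represents $X$,
\[
[T_X\times(T_{X'}\times Z)]_G=\sum_k\mathbb L^{-k}\phi^G_{T_{X'}\times Z}(b_k) .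
\]
For a finite $S$-set $Y$, since $\tau'$ represents $X'$ and by \eqref{eq:mult},
\[
\phi^G_{T_{X'}\times Z}([Y])=[T_{X'}\times(Y\times Z)]_G=\phi^G_{Y\times Z}(q^{-|X'|}\tau')=\phi_Z^G(q^{-|X'|}\tau'[Y]).
\]
By additivity this holds with $b_k$ in place of $[Y]$. Summing over $k$ gives $[T_X\times T_{X'}\times Z]_G=\phi_Z^G(q^{-|X|-|X'|}\tau\tau')$.
\end{proof}

\begin{example}
Let $S=S_2$ act on $X=\{1,2\}$ by the transposition. In the double sum in \eqref{eq:tau} the set $J=\emptyset$ contributes $q^2$. The one-element sets form one orbit, with $S_J=1$ and $\tau_J=1-q$, and contribute $q(1-q)[S]$. So $\tau_X=1-[S]q+([S]-1)q^2$. For $G=S_2$ and $Z=\mathrm{pt}$, \eqref{eq:rep} says $[T_X]_{S_2}=\mathbb L^2\{BS_2\}-\mathbb L+1-\{BS_2\}=\mathbb L(\mathbb L-1)$. This is also $\{T_X/S_2\}$, as $T_X/S_2=\{(\sigma_1,\sigma_2):\sigma_2\neq0\}$.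
\end{example}

\subsection*{The formula}
Put $\psi=\phi^S_{\mathrm{pt}}$, with $\pi$ the identity of $S$. Thus $\psi([S/K])=\{BK\}$ and $\psi(q)=\mathbb L^{-1}\{BS\}$, and $\psi(B(S))\subset\mathrm{Fil}_0$.

\begin{theorem}\label{thm:B}
Let $S$ be a finite group, $X,Y$ finite $S$-sets with $\mathbb Q[X]\cong\mathbb Q[Y]$, and $f:\mathbb Z[Y]\to\mathbb Z[X]$ an injective $S$-map. Put $D=\mathrm{Hom}(\operatorname{coker}f,F^*)\subset T_X$ and $G=D\rtimes S$. Let $\tau_X,\tau_Y$ represent $X,Y$ and satisfy $\tau_X\equiv1-[X]q$ and $\tau_Y\equiv1-[Y]q$ modulo $q^2$. Then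
\begin{equation}\label{eq:BG}
\{BG\}=\psi(\tau_Y\tau_X^{-1}),\qquad\tau_Y\tau_X^{-1}=1+([X]-[Y])q+O(q^2).
\end{equation}
In particular, modulo $\mathrm{Fil}_{-2}$,
\[
\{BG\}\equiv\{BS\}+\mathbb L^{-1}\Big(\sum_{x\in X/S}\{BS_x\}-\sum_{y\in Y/S}\{BS_y\}\Big).
\]
\end{theorem}

\begin{proof}
Let $n=|X|=|Y|$, let $\pi:G\to S$ be the projection and $\phi=\phi^G_{\mathrm{pt}}$, so $\phi(1)=\{BG\}$. The action of $G$ on $F^X$ is monomial over $\pi$, and the action of $S$ on $F^Y$ is monomial over the identity. For a finite $S$-set $Z$, \eqref{eq:compare} says $[T_X\times Z]_G=[T_Y\times Z]_S$. By \eqref{eq:rep} and \eqref{eq:mult} this reads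
\[
\phi(q^{-n}\tau_X[Z])=\psi(q^{-n}\tau_Y[Z]).
\]
By additivity we may replace $[Z]$ by any element of $B(S)$. Since $\phi(q^kw)=\mathbb L^{-k}\phi(w)$ and $\psi(q^kw)=\mathbb L^{-k}\psi(w)$, we may then replace it by any Laurent polynomial in $q$ over $B(S)$. Finally, $\phi$ and $\psi$ map $q^kB(S)[[q]]$ into $\mathrm{Fil}_{-k}$, so truncating a series and passing to the limit gives
\[
\phi(q^{-n}\tau_Xz)=\psi(q^{-n}\tau_Yz)\qquad\text{for all }z\in B(S)[[q]][q^{-1}].
\]
Since $\tau_X$ has constant term $1$, it is invertible in $B(S)[[q]]$. The choice $z=q^n\tau_X^{-1}$ gives $\{BG\}=\phi(1)=\psi(\tau_Y\tau_X^{-1})$. The expansion in \eqref{eq:BG} is immediate. The terms with $q^k$, $k\ge2$, contribute elements of $\mathrm{Fil}_{-2}$, and $\psi([X])=\sum_{x\in X/S}\{BS_x\}$, and likewise for $Y$; this gives the last claim, which is again \eqref{eq:first}.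
\end{proof}

The classes $\{B\pi^{-1}(K)\}$, which are the values of $\phi$ and are unknown at first, never have to be computed: the choice of $z$ isolates $\phi(1)$.

\section{Proof of Theorem \ref{thm:C}}\label{sec:C}

A single group $G$ from Section~\ref{sec:A} is hard to control beyond $e_4$, because the higher coefficients of $\tau_Y\tau_X^{-1}$ are complicated. We therefore take $m$ copies of the same data and let $m$ vary. The invariants become polynomials in $m$ whose leading coefficients involve only the first-order term.

Let $H$ be a finite group, to be specified later. Take $S=S_N$, $X$, $Y$ and $f$ from Section~\ref{sec:A}, and put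
\[
\theta=[X]-[Y]=|H|\,[S/H]-\sum_Cn_C[S/C]\in B(S).
\]
For $m\ge1$ let $X_m,Y_m$ be the disjoint unions of $m$ copies of $X,Y$. Let $f_m=f^{\oplus m}$, whose image lies in $2\,\mathbb Z[X_m]$, and let $G^{(m)}$ be the resulting group. By Lemma~\ref{lem:rat} the field $F(x_g:g\in G^{(m)})^{G^{(m)}}$ is rational over $F$.

Let $\tau_X,\tau_Y$ be as in Lemma~\ref{lem:tau}(a). By Lemma~\ref{lem:tau}(b), $\tau_X^m$ represents $X_m$ and $\tau_Y^m$ represents $Y_m$; moreover $\tau_X^m\equiv1-[X_m]q$ and $\tau_Y^m\equiv1-[Y_m]q$ modulo $q^2$. So Theorem~\ref{thm:B} gives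
\[
\{BG^{(m)}\}=\psi(u^m),\qquad u=\tau_Y\tau_X^{-1}=1+\theta q+O(q^2).
\]
Expanding $u^m=\sum_r\binom mr(u-1)^r$, where $(u-1)^r$ is divisible by $q^r$, we get
\[
u^m=\sum_kP_k(m)q^k,\qquad P_k(m)=\sum_{r\le k}\binom mr\,c_{k,r},\qquad c_{k,k}=\theta^k,
\]
where $c_{k,r}\in B(S)$ is the coefficient of $q^k$ in $(u-1)^r$, which does not depend on $m$.

Let $\varepsilon_i:B(S)\to L(\mathrm{Ab})$ be the additive map with $\varepsilon_i([S/K])=e_i(K)$, that is, $\varepsilon_i=H^{-i}\circ\psi|_{B(S)}$. Let $i>0$. The sum of the terms $\mathbb L^{-k}\psi(P_k(m))$ with $k>i/2$ lies in $\mathrm{Fil}_{-k_0}$, where $k_0$ is the least integer $>i/2$. It is killed by $H^{-i}$ because $-i>-2k_0$. Together with Lemma~\ref{lem:fil}(b) this gives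
\begin{equation}\label{eq:ei}
e_i(G^{(m)})=\sum_{0\le k\le i/2}\varepsilon_{i-2k}(P_k(m)).
\end{equation}

Two more observations are used in both parts. First, let $i>0$ and $s\ge1$. Every stabilizer on an $S$-set of the form $S/C\times M$ with $C$ cyclic is cyclic, and $e_i$ vanishes on cyclic groups by Lemma~\ref{lem:BS}(a). Hence $\varepsilon_i$ kills all terms containing a factor $[S/C]$ in the expansion of $\theta^s$, and
\begin{equation}\label{eq:lead}
\varepsilon_i(\theta^s)=|H|^s\,\varepsilon_i([S/H]^s)=|H|^s\sum_{w\in(S/H)^s/S}e_i(S_w).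
\end{equation}
The stabilizers $S_w$ are conjugate to subgroups of $H$, and the diagonal orbit has stabilizer $H$ up to conjugation. Second, a function $m\mapsto\sum_{r\le s}\binom mra_r$ with $a_r$ in a free abelian group and $a_s\ne0$ vanishes for at most $s$ values of $m$: look at a coordinate in which $a_s$ is nonzero.

\begin{proof}[Proof of Theorem~\textup{\ref{thm:C}(1)}]
Choose $H$ with $B_0(H)\ne0$. Let $i=2j$ with $j\ge2$, and apply $t$ to \eqref{eq:ei}. The term with $k=j$ disappears, because $\varepsilon_0$ takes values in $\mathbb Z\{\mathbb Z\}$. So $e_{2j}(G^{(m)})$ is a combination of $\binom m0,\dots,\binom m{j-1}$ with coefficients in $L_{\mathrm{fin}}$ that do not depend on $m$. Only $k=r=j-1$ contributes to the coefficient of $\binom m{j-1}$, which by \eqref{eq:lead} is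
\[
\varepsilon_2(\theta^{j-1})=|H|^{j-1}\sum_{w\in(S/H)^{j-1}/S}\{B_0(S_w)^\vee\}.
\]
This is a sum of classes of finite groups, and the diagonal orbit contributes $\{B_0(H)^\vee\}\neq0$. So it is nonzero. Hence $e_{2j}(G^{(m)})=0$ for at most $j-1$ values of $m$. For all but finitely many $m$ we therefore have $e_{2j}(G^{(m)})\ne0$ for all $2\le j\le J$ simultaneously.

The last sentence of (1) follows by taking $J=i/2$.
\end{proof}

\begin{proof}[Proof of Theorem~\textup{\ref{thm:C}(2)}]
Let $\ell$ be as in the statement; $\ell\ge3$ because $e_1=0$. Let $H$ be a group of least order with $e_\ell(H)\ne0$, so that $e_\ell$ vanishes on all proper subgroups of $H$. Let $i=\ell+2s$ with $s\ge1$. The terms of \eqref{eq:ei} with $k>s$ involve $\varepsilon_{i'}$ with $i'=i-2k$ odd and $0<i'<\ell$, which is zero by the choice of $\ell$. So $e_i(G^{(m)})$ is a combination of $\binom m0,\dots,\binom ms$ with coefficients in $L_{\mathrm{fin}}$ independent of $m$. Only $k=r=s$ contributes to the coefficient of $\binom ms$, which is therefore $\varepsilon_\ell(\theta^s)$.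 In \eqref{eq:lead} an orbit contributes only if its stabilizer is conjugate to $H$ itself. So the coefficient is
\[
\varepsilon_\ell(\theta^s)=|H|^s\,\nu\,e_\ell(H),
\]
where $\nu\ge1$ is the number of orbits of $S$ on $(S/H)^s$ with stabilizer conjugate to $H$. Since $L_{\mathrm{fin}}$ is torsion free, this is nonzero, and $e_i(G^{(m)})\neq0$ for all but at most $s$ values of $m$.
\end{proof}

The minimality of $H$ in part (2) replaces the positivity used in part (1): for odd $i$ the invariants are only known to be sums of classes of finite groups \emph{with signs}, and contributions from proper subgroups of $H$ might otherwise cancel the term we want.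

\begin{thebibliography}{9}
\bibitem{Martino} Ivan Martino, \emph{Introduction to the Ekedahl Invariants}, arXiv:1312.6496 (2013).
\end{thebibliography}

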